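# Stable Cantor sets of horseshoes: constant dimension for $d_s=1$, varying dimension for $d_s\ge 2$

Throughout, $\log$ is the natural logarithm, manifolds carry a Riemannian metric, and $d$ is the corresponding distance.

## 1. Hyperbolic sets, stable Cantor sets, Hausdorff dimension

**Definition 1 (hyperbolic set).** Let $f:M\to M$ be a $C^1$ diffeomorphism. A compact set $\Lambda$ with $f(\Lambda)=\Lambda$ is *hyperbolic* if over $\Lambda$ there is a $Df$-invariant splitting $TM=E^s\oplus E^u$, and constants $C\ge1$, $\nu<1$, with $\|Df^jv\|\le C\nu^j\|v\|$ for $v\in E^s$ and $\|Df^{-j}v\|\le C\nu^j\|v\|$ for $v\in E^u$, $j\ge0$. We write $d_s,d_u$ for the dimensions of $E^s,E^u$.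

**Example 1 (the planar model).** Fix $0<b<\frac14$ and put $\beta_i=\frac{i-1}2$ for $i=0,1,2$. Let $I_i=[\frac{2i}5,\frac{2i+1}5]$, and let $I_i'=[\frac{2i}5-\frac1{20},\frac{2i}5+\frac14]$ be its closed $\frac1{20}$-neighborhood; the three $I'_i$ are disjoint. Choose $\rho,\eta\in C_c^\infty(\mathbb R)$ with
$$\rho=\beta_i\ \text{ on } [2i-\tfrac14,2i+\tfrac54]=5I_i',\qquad \eta=2i\ \text{ on }[\beta_i-b,\beta_i+b]\qquad(i=0,1,2).$$
This is possible because in each case the three intervals are disjoint. Let $T$ be the composition of $(u,y)\mapsto(5u,by)$, then $(u,y)\mapsto(u,y+\rho(u))$, then $(u,y)\mapsto(u-\eta(y),y)$. Each factor is a diffeomorphism of $\mathbb R^2$, and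
$$T(u,y)=(5u-2i,\ by+\beta_i)\qquad\text{on } I_i'\times[-1,1].$$
Let $\Lambda_T$ be the set of points whose full orbit stays in $\bigcup_i I'_i\times[-1,1]$. There $DT=\mathrm{diag}(5,b)$, so $\Lambda_T$ is hyperbolic, $E^s$ is vertical and $d_s=d_u=1$.

We can compute $\Lambda_T$. For $s\in\Sigma^+=\{0,1,2\}^{\mathbb N}$ put
$$u(s)=\sum_{m\ge0}2s_m5^{-m-1},\qquad J=u(\Sigma^+)\subset[0,1].$$
If $p\in\Lambda_T$ and $T^mp$ lies in the box with index $\omega_m$, then $u(p)=\frac{2\omega_0}5+\frac15u(Tp)$, and iterating forward gives $u(p)=u(\omega_0\omega_1\cdots)$. Also $y(p)=\beta_{\omega_{-1}}+b\,y(T^{-1}p)$, and iterating backward gives $y(p)=\sum_{k\ge1}b^{k-1}\beta_{\omega_{-k}}$. Conversely, every $\omega\in\{0,1,2\}^{\mathbb Z}$ gives by these formulas a point with $u\in I_{\omega_0}$ and $|y|\le\frac{1}{2(1-b)}<\frac23$, and $T$ sends the point of $\omega$ to the point of $\sigma\omega$, where $(\sigma\omega)_m=\omega_{m+1}$. So $\Lambda_T=J\times Y$ with $Y=\{\sum_{k\ge1}b^{k-1}\beta_{i_k}: i_k\in\{0,1,2\}\}$. The future of $\omega$ gives $u$, and the past gives $y$.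

**Definition 2 (horseshoe).** A hyperbolic set $\Lambda$ is *locally isolated* if it has a neighborhood $V$ with $\Lambda=\bigcap_{m\in\mathbb Z}f^m(V)$. It is *topologically transitive* if for all nonempty relatively open $A,B\subset\Lambda$ some $n\ge 1$ has $f^n(A)\cap B\ne\emptyset$, and *topologically mixing* if this holds for all large $n$. A *horseshoe* is a hyperbolic, locally isolated, topologically transitive set.

**Example 2.** The coding of Example 1 is one-to-one: $u$ determines the future (expansions in base 5 with digits $0,2,4$ are unique on $J$), and two pasts that first differ at index $k$ have $|\Delta y|\ge b^{k-1}(\frac12-\frac b{1-b})>0$. So $T|_{\Lambda_T}$ is conjugate to the full shift on three symbols. The shift is mixing: if two cylinders fix the entries at positions $-N,\dots,N$, then $\sigma^n$ of the first meets the second for all $n>2N$. Also $\Lambda_T$ lies in the interior of the three boxes, so it is locally isolated. It is a mixing horseshoe and a Cantor set. By contrast, a hyperbolic periodic orbit of period $2$ is a horseshoe that is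 not mixing.

**Definition 3 (local stable sets, stable Cantor sets).** For $x\in\Lambda$ and small $\varepsilon>0$,
$$W^s_\varepsilon(x)=\{q: d(f^jq,f^jx)\le\varepsilon\ \ \forall j\ge0\},$$
and $W^u_\varepsilon(x)$ is defined likewise with $f^{-1}$. By the stable manifold theorem $W^s_\varepsilon(x)$ is, for small $\varepsilon$, a $d_s$-dimensional disc tangent to $E^s_x$ at $x$. The set $W^s_\varepsilon(x)\cap\Lambda$ is called a *stable Cantor set*.

**Example 3.** In the planar model let $\varepsilon<\frac1{20}$. If $q\in W^s_\varepsilon(p)$, then $T^mq$ and $T^mp$ lie in the same box for all $m\ge0$, so $5^m|u(q)-u(p)|\le\varepsilon$ for all $m$, and $u(q)=u(p)$. Conversely, vertical differences at most $\varepsilon$ are multiplied by $b$ at each step. So $W^s_\varepsilon(p)=\{u(p)\}\times[y(p)-\varepsilon,y(p)+\varepsilon]$, and the stable Cantor set is $\{u(p)\}\times(Y\cap[y(p)-\varepsilon,y(p)+\varepsilon])$.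

**Definition 4 (dimensions).** For a bounded set $E$ in a metric space, $\mathcal H^t(E)=\lim_{\delta\to0}\inf\{\sum_i(\operatorname{diam}E_i)^t: E\subset\bigcup E_i,\ \operatorname{diam}E_i\le\delta\}$ and $\dim_HE=\inf\{t>0:\mathcal H^t(E)=0\}$. With $N(E,\delta)$ the least number of sets of diameter $\le\delta$ that cover $E$, $\overline{\dim}_BE=\limsup_{\delta\to0}\log N(E,\delta)/\log\frac1\delta$.

We use four textbook facts.

* (D1) $\dim_H$ is monotone, and $\dim_H$ of a finite union is the maximum of the dimensions.
* (D2) If $\pi$ is Hölder with exponent $\vartheta$ on $E$, then $\dim_H\pi(E)\le\vartheta^{-1}\dim_HE$. In particular Lipschitz maps do not raise dimension.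
* (D3) $\dim_HE\le\overline{\dim}_BE$ and $\overline{\dim}_B(E\times F)\le\overline{\dim}_BE+\overline{\dim}_BF$. If for each $m$ the set $E$ is covered by $N_m$ sets of diameter at most $C\lambda^m$, with $\lambda<1$, then $\overline{\dim}_BE\le\limsup_m\frac{\log N_m}{m\log(1/\lambda)}$.
* (D4) If a compact nonempty $E\subset\mathbb R$ is the disjoint union of $N$ sets $\lambda E+c_i$, then $\dim_HE=\log N/\log\frac1\lambda$.

**Example 4.** The set $Y$ is the union of the three sets $bY+\beta_i$, disjoint by Example 2, so $\dim_HY=\log3/\log\frac1b$. Each stable Cantor set of the planar model lies in a copy of $Y$, and it contains a scaled copy of $Y$ (fix the first $N$ past symbols, with $N$ large). So its dimension is $\log 3/\log\frac1b$, the same for all points. Likewise, for $\lambda<\frac12$ the set $E=\{\sum_{k\ge1}\lambda^ke_k:e_k\in\{0,1\}\}$ is the union of $\lambda E$ and $\lambda E+\lambda$. These are disjoint because $E\subset[0,\frac\lambda{1-\lambda}]$ and $\frac{\lambda^2}{1-\lambda}<\lambda$. So $\dim_HE=\log2/\log\frac1\lambda$.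

## 2. Is $\dim_H(W^s_\varepsilon(x)\cap\Lambda)$ independent of $x$?

Let $M$ have dimension $n\ge3$, let $f$ be of class $C^k$ with $k\in\mathbb N^*\cup\{\infty\}$, and let $\Lambda$ be a topologically mixing horseshoe that is infinite and totally disconnected. Fix a small $\varepsilon$. As $x$ moves through $\Lambda$, the leaf $W^s_\varepsilon(x)$ moves, and so does the Cantor set it cuts out of $\Lambda$. Does its Hausdorff dimension stay the same?

Carlos Gustavo Tamm de Araujo Moreira and Waliston Luiz Lopes Rodrigues Silva, in "On the geometry of horseshoes in higher dimensions" (arXiv:1210.2623, 2012), write: "we don't know whether the Hausdorff dimensions of stable Cantor sets remain constant as we vary the stable manifold in which they live." They leave this open in ambient dimension higher than 2; in dimension 2 the analogous questions are known to have a positive answer. We read their informal question as a universal statement: for every such $f$, $\Lambda$ and every sufficiently small fixed $\varepsilon$, the dimension is independent of $x\in\Lambda$. In this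 form the answer is no. Put $H(p)=-p\log p-(1-p)\log(1-p)$; for example $H(\frac12)=\log2$.

**Theorem A.** Let $r\in\mathbb N^*$, $d_s\ge2$, $d_u\ge1$, $n=d_s+d_u$, and let $L\ge40$, $B\ge20$ be integers. On $\mathbb R^n$, and indeed on any $n$-manifold, there are a $C^r$ diffeomorphism $f$ and a hyperbolic, locally isolated set $\Lambda$ with the given $d_s,d_u$, such that $f|_\Lambda$ is conjugate to the full shift on $\{0,1,2\}^{\mathbb Z}$ (so $\Lambda$ is a Cantor set and $f|_\Lambda$ is mixing), with the following property. Put $\kappa=5^{-(L+1)(r+1)}$ and $\ell=\log(1/\kappa)$. For every sufficiently small $\varepsilon>0$: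

1. there is $x\in\Lambda$, not depending on $\varepsilon$, with $\dim_H(W^s_\varepsilon(x)\cap\Lambda)\ge\dfrac{\log2}{2\ell}$;
2. for all $x\in\Lambda$ outside countably many stable slices, $\dim_H(W^s_\varepsilon(x)\cap\Lambda)\le\dfrac{2H(1/L)+\frac{\log3}B}{\ell}$.

For $L=40$, $B=20$ the bound in (2) is $<0.289/\ell$, while (1) is $>0.346/\ell$, so the dimension is not constant. As $L,B\to\infty$, the ratio of the two values becomes arbitrarily large.

(A *stable slice* is the part of $\Lambda$ with one given symbolic future; see Section 3.)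

**Theorem B.** Let $f$ be a $C^1$ diffeomorphism and $\Lambda$ a compact, locally isolated, topologically mixing hyperbolic set with $d_s=1$. Then for all small $\varepsilon$, $\dim_H(W^s_\varepsilon(x)\cap\Lambda)$ does not depend on $x\in\Lambda$.

**Corollary C.** For each finite $k$ and each $(d_s,d_u)$ with $d_s,d_u\ge1$, constancy holds for all $C^k$ mixing horseshoes if and only if $d_s=1$.

The corollary is immediate: Theorem B gives one direction, and Theorem A with $r=k$ gives the other. Applied to $f^{-1}$, it becomes a statement about unstable Cantor sets. Theorem B also covers $k=\infty$. The examples of Theorem A have finite but arbitrarily high differentiability; whether $C^\infty$ examples with $d_s\ge2$ exist is not settled here, and the universal question does not need it.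

## 3. Skew products over the planar model

To look for counterexamples by hand we add one contracted coordinate $x$ to the planar model and let it be pushed by a function of $u$. With $\rho,\eta$ as in Example 1, let $0<a\le\frac14$, let $r\ge1$, and let $\alpha\in C^r(\mathbb R)$ have compact support with $0\le\alpha\le\frac12$. On $\mathbb R^3$ with coordinates $(u,x,y)$ put $f=\Phi_4\Phi_3\Phi_2\Phi_1$,
$$\Phi_1=(u,x+a^{-1}\alpha(u),y),\quad\Phi_2=(5u,ax,by),\quad\Phi_3=(u,x,y+\rho(u)),\quad\Phi_4=(u-\eta(y),x,y).$$
Each factor is a $C^r$ diffeomorphism. With $U_i=I_i'\times[-1,1]^2$, $U=\bigcup_iU_i$, the choice of $\rho$ and $\eta$ gives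
$$f(u,x,y)=(5u-2i,\ ax+\alpha(u),\ by+\beta_i)\quad\text{on }U_i.\tag{1}$$
Indeed, after $\Phi_2\Phi_1$ we are at $(5u,ax+\alpha(u),by)$ with $5u\in5I_i'$, so $\Phi_3$ adds $\beta_i$ to $by$. The result lies in $[\beta_i-b,\beta_i+b]$, so $\Phi_4$ subtracts $2i$. Let $\Lambda=\bigcap_{m\in\mathbb Z}f^m(U)$.

**Lemma 1.** (i) The map
$$h(\omega)=\Big(u(\omega_0\omega_1\cdots),\ \sum_{k\ge1}a^{k-1}\alpha\big(u(\omega_{-k}\omega_{-k+1}\cdots)\big),\ \sum_{k\ge1}b^{k-1}\beta_{\omega_{-k}}\Big)\tag{2}$$
is a homeomorphism $\{0,1,2\}^{\mathbb Z}\to\Lambda$ with $f\circ h=h\circ\sigma$. (ii) $\Lambda$ is hyperbolic with $d_s=2$, $d_u=1$, and locally isolated. (iii) For the Euclidean metric, $0<\varepsilon<\frac1{20}$ and $p\in\Lambda$, $W^s_\varepsilon(p)=\{q:u(q)=u(p),\ |q-p|\le\varepsilon\}$.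

*Proof.* **Coding.** This step identifies $\Lambda$ with sequences. Let $p\in\Lambda$, $f^mp\in U_{\omega_m}$. By (1), $u(p)=\sum_{m<N}2\omega_m5^{-m-1}+5^{-N}u(f^Np)$, so $u(p)=u(\omega_0\omega_1\cdots)$. The same holds for $f^{-k}p$, whose code is $\sigma^{-k}\omega$. Again by (1), $x(p)=\sum_{k=1}^Na^{k-1}\alpha(u(f^{-k}p))+a^Nx(f^{-N}p)$, and similarly for $y$. Coordinates are bounded on $U$, so letting $N\to\infty$ gives $p=h(\omega)$. Conversely, for every $\omega$ the point $h(\omega)$ has $u\in I_{\omega_0}$, $|x|\le\frac{1/2}{1-a}\le\frac23$ and $|y|\le\frac{1/2}{1-b}<\frac23$, so it lies in $U_{\omega_0}$. Moreover $f(h(\omega))=h(\sigma\omega)$: the $u$-coordinate is $5u(\omega_0\omega_1\cdots)-2\omega_0=u(\omega_1\omega_2\cdots)$, and applying $x\mapsto ax+\alpha(u(\omega_0\omega_1\cdots))$ to the second series shifts its index by one and supplies the new first term; the third is the same. Hence the full orbit stays in $U$ and $h(\omega)\in\Lambda$. The series in (2) converge uniformly and have continuous terms, so $h$ is continuous. It is injective by Example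 2. A continuous bijection from a compact space is a homeomorphism here.

**Isolation and hyperbolicity.** This step checks the hypotheses of a horseshoe. The bounds above put $\Lambda$ in the interior of $U$, so $\Lambda$ is locally isolated. On $U$, $Df(\xi_u,\xi_x,\xi_y)=(5\xi_u,\ \alpha'(u)\xi_u+a\xi_x,\ b\xi_y)$. So $E^s=\{\xi_u=0\}$ is invariant and contracted by $\max(a,b)<1$. Put $g(p)=\sum_{k\ge1}a^{k-1}5^{-k}\alpha'(u(f^{-k}p))$, a bounded function on $\Lambda$. Separating the first term of $g(fp)$ gives $g(fp)=\frac15(\alpha'(u(p))+a\,g(p))$, that is, $Df(1,g(p),0)=(5,\alpha'(u(p))+ag(p),0)=5(1,g(fp),0)$. So $E^u_p=\mathbb R(1,g(p),0)$ is invariant, complementary to $E^s$, and uniformly expanded since $g$ is bounded.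

**Local stable sets.** This step proves (iii). Let $q\in W^s_\varepsilon(p)$. Since $f^mp$ has $u\in I_{\omega_m}$ and $|x|,|y|\le\frac23$, the point $f^mq$ lies in the same $U_{\omega_m}$ for each $m\ge0$. So $5^m|u(q)-u(p)|=|u(f^mq)-u(f^mp)|\le\varepsilon$ for all $m$, and $u(q)=u(p)$. Conversely, let $u(q)=u(p)$ and $|q-p|\le\varepsilon$. By induction $f^mq-f^mp=(0,a^m\Delta x,b^m\Delta y)$ has norm at most $\varepsilon$, so $f^mq\in U_{\omega_m}$ and (1) applies again. $\blacksquare$

What we use from (iii) is only that $W^s_\varepsilon(p)$ lies in $\{u=u(p)\}$ and contains a neighborhood of $p$ in that plane. Near $\Lambda$ any two Riemannian distances are comparable up to a constant, so these two facts hold for every metric once $\varepsilon$ is small.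

**Stable slices.** For $s\in\Sigma^+$ let $\Lambda_s=\Lambda\cap\{u=u(s)\}$. Its points are given by the pasts $i_k=\omega_{-k}\in\{0,1,2\}$, $k\ge1$:
$$x=\sum_{k\ge1}a^{k-1}\alpha\big(u(s^{(k)})\big),\quad s^{(k)}=i_ki_{k-1}\cdots i_1s_0s_1\cdots,\qquad y=\sum_{k\ge1}b^{k-1}\beta_{i_k}.\tag{3}$$
The set of possible $y$ does not depend on $s$. Any dependence on $s$ enters through $x$.

**Example 5 (finite memory gives constant dimension).** Suppose $\alpha(u(s))$ depends only on $s_0,\dots,s_{m-1}$. Fix the word $c=(i_1,\dots,i_{m-1})$. In (3) the terms with $k\le m-1$ are determined by $c$ and $s$, and those with $k\ge m$ involve only $i_k,\dots,i_{k-m+1}$, not $s$. So the part of $\Lambda_s$ with initial past $c$ is a translate of a set independent of $s$. There are finitely many $c$, so $\dim_H\Lambda_s=D$ for all $s$. For $p\in\Lambda_s$ with past $i$ and $N$ large, $W^s_\varepsilon(p)\cap\Lambda$ contains all points of $\Lambda_s$ whose past begins with $i_1,\dots,i_N$. This set is $f^N(\Lambda_{s'})$ with $s'=i_N\cdots i_1s$, and on that slice $f^N$ is affine with linear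 part $\mathrm{diag}(a^N,b^N)$. So $W^s_\varepsilon(p)\cap\Lambda$ has dimension at least $\dim_H \Lambda_{s'}=D$, and at most $\dim_H\Lambda_s=D$. A counterexample in this family needs an $\alpha$ with infinite memory.

## 4. One stable direction: unstable holonomy has every Hölder exponent below $1$

The sensible first approach to the question is to slide one stable leaf to another along unstable leaves. The slide carries $\Lambda$ to $\Lambda$; if it almost preserves distances, it preserves dimension. For $d_s=1$ this works and proves Theorem B.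

**Definition 5 (bracket).** For nearby $p,q\in\Lambda$, $[p,q]$ denotes the point of $W^u_\delta(p)\cap W^s_\delta(q)$, when there is exactly one. In the planar model unstable leaves are horizontal, and for nearby $p,q$ the bracket is $[p,q]=(u(q),y(p))\in J\times Y$.

We use the stable manifold theorem and the local product structure of locally isolated hyperbolic sets (Katok–Hasselblatt, *Introduction to the Modern Theory of Dynamical Systems*, Ch. 6 and 18), in the following form for $d_s=1$. In an adapted metric there are $\varepsilon_0,\sigma_0,\delta_0>0$, $\nu<1$, $C\ge1$ such that: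

* (a) The $W^s_{\varepsilon_0}(z)$, $z\in\Lambda$, are $C^1$ curves depending continuously on $z$ in the $C^1$ topology. So on the compact set $\mathcal W=\bigcup_zW^s_{\varepsilon_0}(z)$ the tangent line field $TW^s$ is well defined and continuous. The function $\psi=\log\|Df|_{TW^s}\|$ is uniformly continuous on $\mathcal W$, with some modulus of continuity $\varpi$, and $\psi\le\log\nu$.
* (b) For $j\ge0$: $d(f^jp,f^jq)\le C\nu^jd(p,q)$ if $q\in W^s_{\varepsilon_0}(p)$, and $d(f^{-j}p,f^{-j}q)\le C\nu^jd(p,q)$ if $q\in W^u_{\varepsilon_0}(p)$.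
* (c) For every $\delta\in(0,\varepsilon_0]$ there is $\delta'\in(0,\delta)$ such that for $p,q\in\Lambda$ with $d(p,q)<\delta'$ the set $W^u_\delta(p)\cap W^s_\delta(q)$ is one point $[p,q]$; it lies in $\Lambda$ and depends continuously on $(p,q)$.
* (d) An arc of length $\le\sigma_0$ in a global stable manifold, starting at $z\in\Lambda$, lies in $W^s_{\varepsilon_0}(z)$, and its length is at most twice the distance of its endpoints. If $q,q'\in\Lambda$ and $q'\in W^s_{\delta}(q)$ with $\delta\le\delta_0$, then $q,q'$ are joined by such an arc.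

Let $K=\max(1,\sup\|Df^{-1}\|)$, the supremum over a compact neighborhood of $\Lambda$ that contains $\mathcal W$ (take $\varepsilon_0$ small). For $x\in\Lambda$ define the local dimension
$$d(x)=\inf_{\rho>0}\dim_H(W^s_\rho(x)\cap\Lambda)=\lim_{\rho\to0}\dim_H(W^s_\rho(x)\cap\Lambda).$$

**Step 1: $d(fx)=d(x)$.** This makes $d$ a function on orbits. By definition $f(W^s_\rho(x))\subset W^s_\rho(fx)$. If $\rho'\le\rho/K$ is small and $q\in W^s_{\rho'}(fx)$, then $p=f^{-1}q$ satisfies $d(p,x)\le K\rho'\le\rho$ and $d(f^jp,f^jx)\le\rho'\le\rho$ for $j\ge1$; so $W^s_{\rho'}(fx)\subset f(W^s_\rho(x))$. Since $f(\Lambda)=\Lambda$ and $f$ is locally bi-Lipschitz, $\dim_H(W^s_{\rho'}(fx)\cap\Lambda)\le\dim_H(W^s_\rho(x)\cap\Lambda)\le\dim_H(W^s_\rho(fx)\cap\Lambda)$. Let $\rho\to0$.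

**Step 2: there is $\delta_*>0$ such that $y\in W^u_{\delta_*}(x)\cap\Lambda$ implies $d(y)=d(x)$.** This is the holonomy step. It has four parts.

*The constants and the map.* Choose $\delta_1\le\min(\varepsilon_0,\delta_0/2)$ and $\tau\le1$ so small that
$$K\tau\le\sigma_0,\qquad\eta:=2(K\tau+2C\delta_1)\le\sigma_0/K.$$
(This number $\eta$ is unrelated to the function in Example 1.) Let $\delta_1'<\delta_1$ correspond to $\delta_1$ in (c), and let $\delta_*=\delta_1'/3$. Let $y\in W^u_{\delta_*}(x)\cap\Lambda$ and $\rho\le\delta_1'/3$. For $p\in W^s_\rho(x)\cap\Lambda$ we have $d(p,y)\le\rho+\delta_*<\delta_1'$, so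
$$\pi(p)=[p,y]\in W^u_{\delta_1}(p)\cap W^s_{\delta_1}(y)\cap\Lambda$$
is defined and continuous in $p$. Since $y\in W^u_{\delta_1}(x)\cap W^s_{\delta_1}(y)$, uniqueness gives $\pi(x)=y$.

*The image of $\pi$ contains a neighborhood of $y$.* Let $q\in W^s_{\rho''}(y)\cap\Lambda$ with $\rho''$ small. Then $d(q,x)\le \rho''+\delta_*<\delta_1'$, so $p=[q,x]\in W^u_{\delta_1}(q)\cap W^s_{\delta_1}(x)\cap\Lambda$ is defined. By uniqueness $[y,x]=x$, so $p$ is close to $x$ by continuity; if $d(p,x)\le\rho/C$, then $p\in W^s_\rho(x)$ by (b). Now $q\in W^u_{\delta_1}(p)\cap W^s_{\delta_1}(y)$, so $\pi(p)=q$. Hence for every small $\rho$ there is $\rho''>0$ with $W^s_{\rho''}(y)\cap\Lambda\subset\pi(W^s_\rho(x)\cap\Lambda)$.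

*Claim: for $\rho$ small, $\pi$ is $\vartheta$-Hölder on $W^s_\rho(x)\cap\Lambda$ for every $\vartheta<1$.* Let $p\ne p'$ be in this set, $q=\pi p$, $q'=\pi p'$. If $q=q'$ there is nothing to show, so let $q\ne q'$. Since $p'\in W^s_{2\rho}(p)$ and $q'\in W^s_{2\delta_1}(q)$, (d) gives stable arcs $\gamma$ from $p$ to $p'$ and $\hat\gamma$ from $q$ to $q'$, of length at most twice the distance of their endpoints. Let $\ell_j,\hat\ell_j$ be the lengths of $f^{-j}\gamma,f^{-j}\hat\gamma$. Since $\pi$ is continuous at $x$ with $\pi(x)=y$, for $\rho$ small we have $\ell_0<\tau$ and $\hat\ell_0\le\eta$. The plan is to iterate backward until $\gamma$ has a fixed size, and to compare the two expansions on the way.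

If $\ell_{j+1}\le\sigma_0$, then by (d) $f^{-j-1}\gamma\subset\mathcal W$, and by (a) $\ell_j\le\nu\ell_{j+1}$. If all $\ell_j$ were $<\tau\le\sigma_0$, then $\ell_j\ge\nu^{-j}\ell_0\to\infty$, which is absurd. So there is a first $n\ge1$ with $\ell_n\ge\tau$. Then $\ell_n\le K\ell_{n-1}\le K\tau\le\sigma_0$, hence $\ell_j\le\nu^{n-j}K\tau$ for $j\le n$. Also $\ell_0\le\nu^{n-1}\ell_{n-1}\le\nu^{n-1}$, so $n\le c\log\frac1{\ell_0}+c$ with $c=\max(1,1/\log\frac1\nu)$.

For $j\le n$, (b) applied to $q\in W^u_{\delta_1}(p)$ and $q'\in W^u_{\delta_1}(p')$ gives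
$$d(f^{-j}q,f^{-j}q')\le\ell_j+2C\delta_1\nu^j\le K\tau+2C\delta_1=\eta/2.$$
By induction $\hat\ell_j\le\eta$ for $j\le n$. This holds for $j=0$. If $\hat\ell_j\le\eta\le\sigma_0$ and $j+1\le n$, then $f^{-j}\hat\gamma\subset\mathcal W$, so $f^{-j-1}\hat\gamma$ is a stable arc of length $\le K\eta\le\sigma_0$ starting in $\Lambda$, and by (d) $\hat\ell_{j+1}\le2\cdot\frac\eta2=\eta$. As before it follows that $\hat\ell_j\le\nu^{n-j}\eta$ for $j\le n$.

Since $\ell_j=\int_{f^{-j-1}\gamma}e^{\psi}$, the mean value theorem gives, for $0\le j<n$,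
$$\log\frac{\ell_j}{\ell_{j+1}}=\psi(\xi_j),\qquad\log\frac{\hat\ell_j}{\hat\ell_{j+1}}=\psi(\hat\xi_j),\qquad\xi_j\in f^{-j-1}\gamma,\ \hat\xi_j\in f^{-j-1}\hat\gamma,\tag{4}$$
and, going from $\xi_j$ to $f^{-j-1}p$, then to $f^{-j-1}q$, then to $\hat\xi_j$,
$$d(\xi_j,\hat\xi_j)\le\ell_{j+1}+C\delta_1\nu^{j+1}+\hat\ell_{j+1}\le C'(\nu^{n-j-1}+\nu^{j+1}).$$
Let $e>0$. The value of $\varpi$ at the right side is $\le e$ unless $j$ is within a bounded distance, depending on $e$ only, of $0$ or $n$. For these boundedly many $j$ we use that $\psi$ is bounded. Summing (4), and using $\hat\ell_n\le\eta$, $\ell_n\ge\tau$,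
$$\log\frac{\hat\ell_0}{\ell_0}=\log\frac{\hat\ell_n}{\ell_n}+\sum_{j<n}\big(\psi(\hat\xi_j)-\psi(\xi_j)\big)\le\log\frac\eta\tau+en+C_e\le C_e'+ce\log\frac1{\ell_0}.$$
So $\hat\ell_0\le C_e''\,\ell_0^{1-ce}$. Since $d(q,q')\le\hat\ell_0$ and $\ell_0\le2d(p,p')$, taking $e$ with $1-ce\ge\vartheta$ proves the claim.

*End of Step 2.* By (D1), (D2), $d(y)\le\dim_H\pi(W^s_\rho(x)\cap\Lambda)\le\vartheta^{-1}\dim_H(W^s_\rho(x)\cap\Lambda)$. Let $\rho\to0$ and $\vartheta\to1$: $d(y)\le d(x)$. The constant $\delta_*$ does not depend on $x$, and $x\in W^u_{\delta_*}(y)$, so equality holds by symmetry.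

**Step 3: for all $x,y\in\Lambda$ and small $\delta>0$ there are $n\ge0$ and $w\in W^s_\delta(y)\cap\Lambda$ with $f^{-n}w\in W^u_\delta(x)$.** This uses mixing to bring any leaf near any other. Let $\delta'$ correspond to $\delta/4$ in (c). Cover $\Lambda$ by finitely many balls $B_i$ of radius $\delta'/4$ centered in $\Lambda$. By mixing there is $N$ with $f^n(B_i\cap\Lambda)\cap B_j\ne\emptyset$ for all $i,j$ and $n\ge N$. Take $n\ge N$ with $C\nu^n\delta\le\delta'/4$. Let $x\in B_i$, $y\in B_j$, and $z\in B_i\cap\Lambda$ with $f^nz\in B_j$. Since $d(x,z)<\delta'$, the point $z'=[x,z]\in W^u_{\delta/4}(x)\cap W^s_{\delta/4}(z)$ is defined. By (b) $d(f^nz',f^nz)\le\delta'/4$, so $d(f^nz',y)<\frac{\delta'}4+\frac{\delta'}2<\delta'$, and $w=[f^nz',y]\in W^u_{\delta/4}(f^nz')\cap W^s_{\delta/4}(y)\cap\Lambda$ is defined. For $m\ge0$,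
$$d(f^{-m}f^{-n}w,f^{-m}x)\le d(f^{-n-m}w,f^{-n-m}f^nz')+d(f^{-m}z',f^{-m}x)\le\tfrac\delta4+\tfrac\delta4,$$
so $f^{-n}w\in W^u_\delta(x)$.

**Step 4: $D_\varepsilon(y):=\dim_H(W^s_\varepsilon(y)\cap\Lambda)$ equals $\sup_\Lambda d$ for every $y\in\Lambda$ and small $\varepsilon\le\varepsilon_0/2$.** This passes from the local dimension to the set in the theorem.

*Lower bound.* Given $x,y$, apply Step 3 with $\delta\le\min(\varepsilon/2,\delta_*)$. By Steps 1 and 2, $d(w)=d(f^{-n}w)=d(x)$. Since $W^s_\delta(w)\subset W^s_{2\delta}(y)\subset W^s_\varepsilon(y)$, we get $D_\varepsilon(y)\ge d(w)=d(x)$. As $x$ was arbitrary, $D_\varepsilon(y)\ge\sup_\Lambda d$.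

*Upper bound.* Let $e>0$. Each $p\in W^s_\varepsilon(y)\cap\Lambda$ has $\rho_p>0$ with $\dim_H(W^s_{\rho_p}(p)\cap\Lambda)\le d(p)+e$. Since $W^s_\varepsilon(y)\subset W^s_{2\varepsilon}(p)\subset W^s_{\varepsilon_0}(p)$, (b) shows that every point of $W^s_\varepsilon(y)\cap\Lambda$ at distance $<\rho_p/C$ from $p$ lies in $W^s_{\rho_p}(p)$. By compactness finitely many sets $W^s_{\rho_p}(p)$ cover $W^s_\varepsilon(y)\cap\Lambda$, so $D_\varepsilon(y)\le\sup_\Lambda d+e$.

**Step 5: the metric.** This removes the choice of an adapted metric. If $\tilde d$ is another Riemannian distance, then $c\,d\le\tilde d\le c^{-1}d$ for nearby points close to $\Lambda$, with some $c\in(0,1)$. So the set $\widetilde W^s_\varepsilon(y)$ defined with $\tilde d$ satisfies $W^s_{c\varepsilon}(y)\subset\widetilde W^s_\varepsilon(y)\subset W^s_{\varepsilon/c}(y)$ for small $\varepsilon$. Both outer sets meet $\Lambda$ in dimension $\sup_\Lambda d$, hence so does the middle one. This proves Theorem B. $\blacksquare$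

## 5. Two contraction rates: what the length comparison loses

Where did $d_s=1$ enter? In (4). On a curve, $Df$ contracts by a number depending only on the point, so closeness of $\xi_j$ and $\hat\xi_j$ is enough. For $d_s\ge2$ the contraction of an arc depends also on its direction, and nothing above compares the direction of $f^{-j}\gamma$ with that of $f^{-j}\hat\gamma$.

In the family of Section 3 we can see how large this effect may be. Take two pasts $i,i'$ that first differ at index $k$, and look at the two corresponding points in the slice $\Lambda_s$. By (3), $|\Delta y|\le\frac{b^{k-1}}{1-b}$ whatever $s$ is, and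
$$\Delta x=\sum_{k'\ge k}a^{k'-1}\big[\alpha(u(i_{k'}\cdots i_1s))-\alpha(u(i'_{k'}\cdots i'_1s))\big].$$
Now move to another slice $\Lambda_{\tilde s}$, keeping the pasts; this is the unstable holonomy. The arguments of $\alpha$ move by at most $5^{-k'}$, so $\Delta x$ changes by at most a constant times $(a/5)^k$. If $b$ is much smaller than $a/5$, this allowance is much larger than $|\Delta y|$. So nothing excludes a pair that has $\Delta x=0$ and distance of order $b^k$ in one slice, and $\Delta x$ of order far above $b^k$ in another: the holonomy turns the separation from the fast direction $y$ into the slow direction $x$. The task is to make this happen for most past symbols at once in one slice, and for few of them in almost all other slices.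

## 6. A function $\alpha$ that charges for reading the past

We want $x$ to display the past in the slice $s=222\cdots$. So let a run of $2$'s act as a marker: if $s^{(k)}$ starts with a word in $\{0,1\}$ of length $j$ and then a marker, $\alpha$ returns $\kappa^j$ or $0$ according to whether its first symbol $i_k$ is $1$ or $0$. The amplitude $\kappa^j$ must be tiny, because $\alpha$ has to vary on intervals of the size of the word and still be $C^r$.

**Markers of fixed length do not separate slices.** Suppose the marker is a run of $D$ symbols $2$, with $D$ fixed, and $a=\kappa$. In any slice use pasts in which, for each $l\ge0$, positions $2Dl+1,\dots,2Dl+D$ carry $2$'s and positions $k=2Dl+D+j$, $1\le j\le D$, are free in $\{0,1\}$. At a free position $k$ the value is $\kappa^ji_k$; at the others $s^{(k)}$ begins with $2$ and the value is $0$. The contribution of $i_k$ to $x$ is $a^{k-1}\kappa^ji_k=\kappa^{D-1}\kappa^{2n}i_k$ with $n=Dl+j$, and $n$ takes each value in $\mathbb N^*$ once. So $x$ runs over a copy of $\{\sum_n\kappa^{2n}e_n\}$, and by Example 4 every slice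 has dimension at least $\frac{\log2}{2\log(1/\kappa)}$. We will see that this is the bound that $222\cdots$ reaches. The past can write its own markers at no essential cost.

So the marker must be long in proportion to what it exposes: $Lj$ symbols $2$ to expose a symbol at distance $j$. In the slice $222\cdots$ the marker is free, because it sits in the future. In other slices the past must pay for it, and then only a fraction $1/L$ of the positions can be exposed.

**The parameters.** Let
$$\kappa=5^{-(L+1)(r+1)},\qquad a=\kappa,\qquad b=\kappa^B .$$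
For a word $v$ of length $m$ in $\{0,1,2\}$ let $c_v=\sum_{j<m}2v_j5^{-j-1}$ and $I_v=[c_v,c_v+5^{-m}]$, so that $u(s)\in I_v$ when $s$ begins with $v$. For distinct words of length $m$ the numbers $5^mc_v$ are distinct even integers, so the intervals $I_v$ are at distance $\ge5^{-m}$.

**The marked words.** For $k\ge1$ let $V_k$ be the set of words $v$ of length $(L+1)k$ with $v_0=1$, $v_0,\dots,v_{k-1}\in\{0,1\}$, and $v_k=\dots=v_{(L+1)k-1}=2$. (If $L$ were $2$, then $V_1=\{122\}$ and $V_2=\{102222,112222\}$.)

**The function.** Fix $\theta\in C^\infty(\mathbb R,[0,1])$ with $\theta=1$ on $[0,1]$ and support in $[-\frac13,\frac43]$, and for $|v|=m$ put $\theta_v(u)=\theta(5^m(u-c_v))$. For distinct words of equal length the supports are disjoint, and $\theta_v=0$ on $I_{v'}$ if $|v'|=|v|$, $v'\ne v$. Let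
$$\alpha=\sum_{k\ge1}\kappa^k\sum_{v\in V_k}\theta_v.$$

**Smoothness.** We check that $\alpha$ is allowed in Section 3. For $l\le r$ the $l$-th derivative of the $k$-th term is at most $C_l\kappa^k5^{(L+1)kl}=C_l5^{-(L+1)k(r+1-l)}\le C_l5^{-(L+1)k}$, because the supports within one term are disjoint. These bounds are summable, so $\alpha\in C^r(\mathbb R)$. It has compact support, and $0\le\alpha\le\sum_k\kappa^k\le2\kappa\le\frac12$. Also $a\le\frac14$ and $b<\frac14$. So Lemma 1 applies: we have a $C^r$ diffeomorphism of $\mathbb R^3$ and a set $\Lambda$ that is hyperbolic with $d_s=2$, $d_u=1$, locally isolated, and conjugate to the full $3$-shift, hence a mixing Cantor set.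

**The values.** A sequence that begins with a word of $V_j$ has its first $2$ at index $j$, so $j$ is unique, and by the properties of $\theta_v$, for $s\in\Sigma^+$,
$$\alpha(u(s))=\kappa^j\ \text{ if } s\text{ begins with a word of }V_j,\qquad\alpha(u(s))=0\ \text{ if there is no such }j.\tag{5}$$

## 7. The slice $222\cdots$: every past symbol is visible

This section proves part 1 of Theorem A for $n=3$. Let $x^*=h(\omega^*)$ with $\omega^*_m=2$ for $m\ge0$ and $\omega^*_m=0$ for $m<0$. Fix a small $\varepsilon$. Consider the points of $\Lambda_{222\cdots}$ whose pasts have $i_k=0$ for $k\le N$ and $i_k\in\{0,1\}$ arbitrary for $k>N$. By (3), for $N$ large they are as close to $x^*$ as we like, so by Lemma 1(iii) they lie in $W^s_\varepsilon(x^*)\cap\Lambda$.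

The sequence $s^{(k)}=i_k\cdots i_1222\cdots$ has its first $2$ at index $k$, followed only by $2$'s. So it can begin only with a word of $V_k$, and it does so exactly when $i_k=1$. By (5), $\alpha(u(s^{(k)}))=\kappa^ki_k$. Therefore the projection of $W^s_\varepsilon(x^*)\cap\Lambda$ to the $x$-axis contains
$$\Big\{\sum_{k>N}a^{k-1}\kappa^ki_k:\ i_k\in\{0,1\}\Big\},$$
a similar copy of $\{\sum_{k\ge1}(a\kappa)^ke_k:e_k\in\{0,1\}\}$ with $a\kappa=\kappa^2<\frac12$. By Example 4 it has dimension $\frac{\log2}{\log(1/\kappa^2)}=\frac{\log2}{2\ell}$. Projections are Lipschitz, so part 1 follows from (D2).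

**The holonomy in this example.** Compare with the slice $000\cdots$. For pasts in $\{0,1\}$ no $s^{(k)}$ contains a $2$, so $x=0$ there. Two pasts that differ only at index $k$, with entries $0$ and $1$ there and all other entries $0$, give points at distance $\frac12b^{k-1}=\frac12\kappa^{B(k-1)}$ in $\Lambda_{000\cdots}$, and points with $|\Delta x|=a^{k-1}\kappa^k=\kappa^{2k-1}$ in $\Lambda_{222\cdots}$. So the map that matches equal pasts has no Hölder exponent above $2/B$ in this direction. This is the turn of direction foreseen in Section 5.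

## 8. Typical slices: counting exposed positions

This section proves part 2 of Theorem A for $n=3$. Let $s\in\Sigma^+$ **not** be of the form $w222\cdots$ with $w$ a possibly empty word in $\{0,1\}$. This excludes countably many slices. If $s$ contains no $2$, let $q=0$. Otherwise let $t$ be the index of the first $2$ in $s$, and let $q$ be the length of the maximal run of $2$'s starting at $t$; by assumption $q<\infty$. Put $i_{-l}=s_l$ for $l\ge0$. Then the entry of $s^{(k)}$ at index $c$ is $i_{k-c}$ for every $c\ge0$.

**Step 1: what a nonzero value says.** We translate (5) into positions. Fix $m\ge1$ and a past. If $1\le k\le m$ and $\alpha(u(s^{(k)}))=\kappa^j\ne0$, then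
$$i_k,\dots,i_{k-j+1}\in\{0,1\},\qquad i_{k-j}=\dots=i_{k-(L+1)j+1}=2.\tag{6}$$
Call such a $k$ *exceptional* if $j\ge k$ and *regular* if $j<k$. We count the possibilities for the two kinds separately.

**Step 2: exceptional $k$.** Here the marker lies in the future $s$, and we show that this can happen only for few $k$. If $j\ge k$, the first $2$ of $s^{(k)}$, at index $j$, sits at position $k-j\le0$, and all entries before it are in $\{0,1\}$. So it is the first $2$ of $s$, at index $t=j-k$. Thus $j=k+t$, and by (6) the run starting there has length at least $Lj$: $Lj\le q$. Hence $k\le q/L$ and the value is $\kappa^{k+t}$, determined by $k$ and $s$. If $s$ contains no $2$, there are no exceptional $k$. So the tuple that has the exceptional values in their places, and $0$ elsewhere, takes at most $2^{q/L}$ forms.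

**Step 3: regular $k$ and their markers.** Here the marker starts in the past, and we bound how many $k$ can be exposed. Let $S\subset\{1,\dots,m\}$ be the set of regular $k$ with nonzero value. For $k\in S$ put $\operatorname{st}(k)=k-j+1$, the last position of the $\{0,1\}$-block before the marker; it satisfies $2\le\operatorname{st}(k)\le k$. Let $R=\operatorname{st}(S)\subset\{1,\dots,m\}$. For $\varrho\in R$ let $j_\varrho$ be the largest $j=k-\varrho+1$ over $k\in S$ with $\operatorname{st}(k)=\varrho$. By (6), the block $T_\varrho=[\varrho-Lj_\varrho,\varrho-1]$ carries only $2$'s, and $i_\varrho\in\{0,1\}$.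

(Illustration with $L=2$: if $i_6\cdots i_1=112222$, then $k=6$ has value $\kappa^2$ and $k=5$ has value $\kappa$. Both have $\operatorname{st}=5$, so $j_5=2$ and $T_5=[1,4]$.)

*The blocks are pairwise disjoint.* Let $\varrho<\varrho'$ be in $R$. The block $T_{\varrho'}$ is an interval of $2$'s that ends at $\varrho'-1\ge\varrho$ and does not contain $\varrho$, since $i_\varrho\ne2$. So $T_{\varrho'}\subset(\varrho,\varrho')$, while $T_\varrho\subset(-\infty,\varrho)$.

*Each $T_\varrho\subset[1-q,m]$.* Its top is $\varrho-1\le m$. Since $\varrho-1\ge1$, if $T_\varrho$ reaches positions $\le0$ it contains position $0$, so $s$ begins with a run of $2$'s that covers this part of $T_\varrho$. That run is the first run of $2$'s in $s$, of length $q$, so it occupies positions $0,-1,\dots,1-q$.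

The interval $[1-q,m]$ has $m+q$ positions, so $\sum_{\varrho\in R}Lj_\varrho\le m+q$. The $k\in S$ with $\operatorname{st}(k)=\varrho$ are of the form $\varrho+j-1$ with $1\le j\le j_\varrho$. Hence
$$|R|\le|S|\le\sum_{\varrho\in R}j_\varrho\le\frac{m+q}L.\tag{7}$$

**Step 4: $(S,R)$ determines all regular values.** This turns (7) into a count of tuples. For $k\in S$, $\operatorname{st}(k)$ is the largest element of $R$ that is $\le k$: if $\varrho\in R$ had $\operatorname{st}(k)<\varrho\le k$, then $i_{\varrho-1}=2$ with $\operatorname{st}(k)\le\varrho-1<k$, contradicting (6), which says $i_{\operatorname{st}(k)},\dots,i_k\in\{0,1\}$. So $S$ and $R$ give $\operatorname{st}(k)$, then $j=k-\operatorname{st}(k)+1$, then the value $\kappa^j$.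

**Step 5: the number of tuples.** We count pairs $(S,R)$ with the standard entropy bound. For $p\le\frac12$ and $c\le pM$ we have $p^c(1-p)^{M-c}\ge p^{pM}(1-p)^{M-pM}=e^{-MH(p)}$, because $\frac p{1-p}\le1$. So
$$1\ge\sum_{c\le pM}\binom Mcp^c(1-p)^{M-c}\ge e^{-MH(p)}\sum_{c\le pM}\binom Mc.$$
With $M=m+q$ and $p=1/L$, Steps 2–4 show that the number of tuples $(\alpha(u(s^{(k)})))_{1\le k\le m}$, over all pasts, is at most
$$2^{q/L}\Big(\sum_{c\le(m+q)/L}\binom{m+q}c\Big)^2\le2^{q/L}e^{2(m+q)H(1/L)}.$$

**Step 6: dimension of the slice.** We convert the count into a covering. Given the tuple, $x$ in (3) is known up to the tail $\sum_{k>m}a^{k-1}\alpha(u(s^{(k)}))\in[0,\frac{2\kappa a^m}{1-a}]\subset[0,a^m]$. So the set $X_s$ of $x$-coordinates of $\Lambda_s$ is covered by $2^{q/L}e^{2(m+q)H(1/L)}$ intervals of length $a^m$, for every $m$. As $q$ is fixed, (D3) gives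
$$\overline{\dim}_BX_s\le\frac{2H(1/L)}{\log(1/a)}=\frac{2H(1/L)}\ell.$$
The set $Y$ of $y$-coordinates is covered by $3^m$ intervals of length $O(b^m)$, so $\overline{\dim}_BY\le\frac{\log3}{\log(1/b)}=\frac{\log3}{B\ell}$. For $p\in\Lambda_s$ and small $\varepsilon$, Lemma 1(iii) gives $W^s_\varepsilon(p)\cap\Lambda\subset\Lambda_s\subset\{u(s)\}\times X_s\times Y$, and by (D3)
$$\dim_H(W^s_\varepsilon(p)\cap\Lambda)\le\overline{\dim}_BX_s+\overline{\dim}_BY\le\frac{2H(1/L)+\frac{\log3}B}\ell.$$
This is part 2. The small $b$ has two roles: $y$ keeps the coding injective, and it adds almost nothing to the dimension.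

**Step 7: numbers.** We compare the two bounds. First, $\log\frac{40}{39}<\frac1{39}-\frac1{2\cdot39^2}+\frac1{3\cdot39^3}<0.02532$, so $\frac{39}{40}\log\frac{40}{39}<0.0247$. With $\frac{\log40}{40}<0.0923$ this gives $H(\frac1{40})<0.117$. Also $\frac{\log3}{20}<0.055$. So for $L=40$, $B=20$ the bound in part 2 is less than $(0.234+0.055)/\ell=0.289/\ell$, and $\frac{\log2}{2}>0.346$. For larger $L,B$ the bound in part 2 times $\ell$ is smaller still, since $H$ increases on $[0,\frac12]$. As $H(1/L)\to0$ for $L\to\infty$, the ratio of the two values becomes arbitrarily large as $L,B\to\infty$.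

## 9. All pairs $(d_s,d_u)$ with $d_s\ge2$, and all manifolds

**More dimensions.** To reach the given $d_s\ge2$, $d_u\ge1$ we add linear directions. On $\mathbb R^n$ take $(u,x,y,z,t)\mapsto(f(u,x,y),bz,5t)$ with $z\in\mathbb R^{d_s-2}$, $t\in\mathbb R^{d_u-1}$, the set $\Lambda\times\{(0,0)\}$, and the isolating block $U\times[-1,1]^{n-3}$. An orbit that stays in the block forward in time has $t=0$, and one that stays backward has $z=0$, so the maximal invariant set in the block is $\Lambda\times\{(0,0)\}$. It is hyperbolic with the splitting enlarged by the $z$- and $t$-directions. A point of $W^s_\varepsilon(p)$ has $t=0$ and $u=u(p)$, and $W^s_\varepsilon(p)$ contains a neighborhood of $p$ in $\{u=u(p),t=0\}$. So the intersections with $\Lambda\times\{(0,0)\}$ are as before, and Sections 7 and 8 apply unchanged.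

**Arbitrary manifolds.** To place the example on a given $n$-manifold $M$ we make the diffeomorphism compactly supported. Each factor $\Phi_i$ (with $z,t$ included in $\Phi_2$) is the time-one map of a vector field, respectively
$$a^{-1}\alpha(u)\,\partial_x,\qquad\log5\,(u\partial_u+t\cdot\partial_t)+\log a\,x\partial_x+\log b\,(y\partial_y+z\cdot\partial_z),\qquad\rho(u)\,\partial_y,\qquad-\eta(y)\,\partial_u.$$
These are $C^r$ or $C^\infty$. Multiply each by a compactly supported $C^\infty$ function that equals $1$ on a ball large enough to contain the four successive flow paths of all points of the isolating block. The new composition is a $C^r$ diffeomorphism with compact support that coincides with the old one on the block. This is all that the proof uses: the points whose full orbit stays in the block, the derivative there, and the local stable sets, whose points have forward orbits in the block, are determined by the map on the block. Transplant the new map into a chart of $M$ diffeomorphic to $\mathbb R^n$ and extend it by the identity. By the remark after Lemma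 1, the choice of Riemannian metric on $M$ does not matter once $\varepsilon$ is small. This completes the proof of Theorem A. $\blacksquare$
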